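# A Crouzeix inequality for quaternionic matrices

## 1. A universal bound for polynomials of a quaternionic matrix

**Theorem 1.1.** There is a universal constant $R_{\mathbb H}<\infty$ such that for every $d\in\mathbb N$, every $A\in\mathbb M_d(\mathbb H)$ and every polynomial $p(z)=a_0+a_1z+\cdots+a_nz^n$ with $n\in\mathbb N$ and $a_0,\dots,a_n\in\mathbb H$,
$$\|p(A)\|\le R_{\mathbb H}\,\sup\{|p(z)|:z\in W_{\mathbb H}(A)\}.$$

Here $\mathbb H=\{a+ib+jc+kd\}$ is the skew-field of quaternions, with $i^2=j^2=k^2=ijk=-1$, the usual conjugation $q\mapsto\bar q$ and modulus $|q|$. The space $\mathbb H^d$ is a right quaternionic Hilbert space with $\langle z,w\rangle=\sum_r\overline{z_r}w_r$. A matrix acts on columns by $h\mapsto Ah$, and $\|A\|$ is the operator norm. The quaternionic numerical range is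
$$W_{\mathbb H}(A)=\{\langle h,Ah\rangle:\ h\in\mathbb H^d,\ \|h\|=1\}\subseteq\mathbb H .$$
The matrix $p(A)=a_0I+a_1A+\cdots+a_nA^n$ is formed by multiplying the entries of $A^r$ by $a_r$ on the left, and $p(z)=a_0+a_1z+\cdots+a_nz^n$ for $z\in\mathbb H$.

The theorem answers a problem posed by K. Mahesh Krishna in "Quaternionic Kittaneh Numerical Radius Inequalities", arXiv:2608.00020 (2026). The model is the complex theorem (Crouzeix's theorem with the Crouzeix–Palencia constant): for $M\in\mathbb M_d(\mathbb C)$ and $p\in\mathbb C[z]$,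
$$\|p(M)\|\le(1+\sqrt2)\,\sup\{|p(z)|:z\in W_{\mathbb C}(M)\}. \tag{1.1}$$
The proof below gives no good value of $R_{\mathbb H}$; we shall see that $R_{\mathbb H}\ge2$ is necessary.

Two cases can be done by hand. If $d=1$ and $A=a\in\mathbb H$, then $p(A)=p(a)$ and $a\in W_{\mathbb H}(A)$ (take $h=1$), so the inequality holds with constant $1$. If $A=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, then $\langle h,Ah\rangle=\overline{h_1}h_2$, and as $h$ runs over unit vectors this takes exactly the quaternions of modulus at most $\frac12$. With $p(z)=z$ we have $\|p(A)\|=1$ and $\sup|p|=\frac12$. Hence $R_{\mathbb H}\ge2$.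

One warning. Evaluation of quaternionic polynomials is not multiplicative. For $p(z)=z$ and $q(z)=j$ the product polynomial is $jz$; at the $1\times1$ matrix $i$ it gives $ji=-k$, whereas $p(i)q(i)=ij=k$. The known argument for (1.1) multiplies polynomials of the operator, so we first move to a setting with complex coefficients.

## 2. The complex slice of the numerical range

Throughout, $\mathcal H\ne0$ is a finite-dimensional right quaternionic Hilbert space, so $\langle hp,kq\rangle=\bar p\langle h,k\rangle q$, and $N$ is a right-$\mathbb H$-linear operator on it. Vector norms are written $|\cdot|$. Put $H=\frac12(N+N^*)$ and $K=\frac12(N-N^*)$.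

**Definition 2.1.** For $h\in\mathcal H$ write $\langle h,Nh\rangle=X(h)+Z(h)$ with
$$X(h)=\langle h,Hh\rangle\in\mathbb R,\qquad Z(h)=\langle h,Kh\rangle\in\mathrm{Im}\,\mathbb H .$$
With $\mathbb C=\mathbb R+\mathbb Ri\subset\mathbb H$, put
$$\beta(N)=\{X(h)+i|Z(h)|:|h|=1\},\qquad E(N)=\beta(N)\cup\overline{\beta(N)} .$$

For $u\in\mathbb H$ we have $X(hu)=|u|^2X(h)$ and $Z(hu)=\bar uZ(h)u$. Conjugation by unit quaternions is transitive on imaginary quaternions of a given length. Hence $W_{\mathbb H}(N)$ is the set of all $x+Iy$ with $x+iy\in\beta(N)$ and $I$ an imaginary unit, that is, $I\in\mathrm{Im}\,\mathbb H$ with $|I|=1$. In particular $\beta(N)=W_{\mathbb H}(N)\cap\{z\in\mathbb C:\mathrm{Im}\,z\ge0\}$ and $E(N)=W_{\mathbb H}(N)\cap\mathbb C$. Both sets are compact.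

Three examples to keep in mind:

- $N=i$ on $\mathbb H$ (left multiplication): $\langle h,Nh\rangle=\bar hih$, so $\beta=\{i\}$ and $E=\{i,-i\}$, which is not even connected.
- $N=\mathrm{diag}(0,1+i)$ on $\mathbb H^2$: $\langle h,Nh\rangle=\overline{h_2}(1+i)h_2$, so with $\tau=|h_2|^2$ we get $X=|Z|=\tau$. Thus $\beta$ is the segment $[0,1+i]$ and $E$ is the V-shaped set $[0,1+i]\cup[0,1-i]$.
- $N=\begin{pmatrix}0&1\\0&0\end{pmatrix}$: $\beta$ is the closed upper half of the disc of radius $\frac12$ about $0$, and $E$ is that disc.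

For the complex structure, write $q=z+wj$ with $z,w\in\mathbb C$ and let $\mathrm{co}\,q=z$. Since $\mathbb H=\mathbb C\oplus\mathbb Cj$ as a $\mathbb C$-bimodule, $\mathcal H$ with right multiplication by $\mathbb C$ and $(h,k)=\mathrm{co}\langle h,k\rangle$ (conjugate-linear in $h$) is a complex Hilbert space with the same norm. The operator $N$ is $\mathbb C$-linear on it, with the same adjoint. For $\sigma\in\mathbb C$ we also write $\sigma$ for the operator $h\mapsto h\sigma$, which commutes with $N$, and $R(\sigma)=(\sigma-N)^{-1}$. For $f=\sum c_kz^k\in\mathbb C[z]$ put $f(N)h=\sum_kN^kh\,c_k$. Now $f\mapsto f(N)$ is multiplicative. The spectrum $\sigma(N)$ is that of the complex operator. If $Nh=h\lambda$ with $|h|=1$, then $\langle h,Nh\rangle=\lambda$, so $\sigma(N)\subset E(N)$.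

Let $Jh=hj$, an antilinear isometry commuting with $N$. Since $\sigma j=j\bar\sigma$, we have $JR(\sigma)J^{-1}=R(\bar\sigma)$; in particular $\sigma(N)$ is symmetric under conjugation. A $\mathbb C$-linear operator commuting with $J$ is $\mathbb H$-linear. Finally write $Z(h)=iY(h)+Z_\perp(h)$ with $Y\in\mathbb R$ and $Z_\perp\in\mathbb Cj$. Then
$$(h,Nh)=X(h)+iY(h),\qquad |Z|^2=Y^2+|Z_\perp|^2. \tag{2.1}$$

We shall use the spectral theorem for a Hermitian or skew-Hermitian operator over $\mathbb H$. If $K$ is skew-Hermitian, the complex operator $K$ has an eigenvector $e$ with $Ke=e\,iy$, $y\in\mathbb R$, and $K(ej)=e\,iy\,j=(ej)(-iy)$, so we may take $y\ge0$. The space $(e\mathbb H)^\perp$ is $K$-invariant, and induction gives an orthonormal $\mathbb H$-basis with $Ke_r=e_r\,iy_r$, $y_r\ge0$. In the Hermitian case the eigenvalues are real.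

**Theorem 2.2.** There is a universal $C_*<\infty$ such that $\|f(N)\|\le C_*\sup_{E(N)}|f|$ for every $N$ as above and all $f\in\mathbb C[z]$.

**Theorem 2.2 implies Theorem 1.1, with $R_{\mathbb H}\le4C_*$.** This step trades quaternionic coefficients for real ones. Write $p=\sum_{e\in\{1,i,j,k\}}e\,p_e$ with $p_e\in\mathbb R[z]$. Then $p(A)=\sum_e(eI)p_e(A)$, and $\|eI\|=1$ because $eI$ multiplies each coordinate on the left by a unit. So
$$\|p(A)\|\le\sum_e\|p_e(A)\|\le C_*\sum_e\sup_{E(A)}|p_e| .$$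
It remains to bound $|p_e|$ on $E(A)$ by $\sup_{W_{\mathbb H}(A)}|p|$. Let $z=x+iy\in E(A)$ and $p_e(z)=u_e+iv_e$. For every imaginary unit $I$, $x+Iy\in W_{\mathbb H}(A)$ and $p_e(x+Iy)=u_e+Iv_e$, since $p_e$ has real coefficients. Hence $p(x+Iy)=\sum_ee(u_e+Iv_e)=U+VI$ with $U=\sum_eeu_e$ and $V=\sum_eev_e$. The choices $I$ and $-I$ are both allowed, and
$$|U+VI|^2+|U-VI|^2=2(|U|^2+|V|^2)=2\sum_e|p_e(z)|^2 .$$
So one of the two values of $p$ has modulus at least $|p_e(z)|$, for each $e$. Thus $\sup_{W_{\mathbb H}(A)}|p|\ge\sup_{E(A)}|p_e|$ for each of the four $e$. $\square$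

From here on we prove Theorem 2.2. The letter $C$ denotes universal constants that may change from line to line.

## 3. The convex hull of $E(N)$ and the sign of the boundary kernel

The first thing to try is to apply (1.1) to the complex operator $N$. Its complex numerical range is $\{X(h)+iY(h):|h|=1\}$. Replacing $h$ by $hu$ with $|u|=1$ lets $Y$ run through all of $[-|Z(h)|,|Z(h)|]$, so this range consists of the $x+iy'$ with $|y'|\le y$ for some $x+iy\in\beta(N)$. It contains $E(N)$, lies in the convex hull of $E(N)$, and is convex by the Toeplitz–Hausdorff theorem. So it equals $\mathrm{conv}\,E(N)$, and (1.1) gives $\|f(N)\|\le(1+\sqrt2)\sup_{\mathrm{conv}E(N)}|f|$.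

This proves Theorem 2.2 when $E(N)$ is convex, as for the nilpotent matrix. But in general the supremum over the hull is not controlled. For $N=\mathrm{diag}(0,1+i)$ let $f_n(z)=(1+z^4/4)^n$. On $E(N)$ we have $z=\tau(1\pm i)$, $z^4=-4\tau^4$, so $f_n(z)=(1-\tau^4)^n\in[0,1]$. But $1\in\mathrm{conv}\,E(N)$ and $f_n(1)=(5/4)^n$. Here $\|f_n(N)\|=1$, while the bound obtained from the hull grows exponentially.

So we must work with a curve close to $\partial E(N)$ itself. In the Crouzeix–Palencia argument one takes the self-adjoint operators $\nu R(\sigma)+\bar\nu R(\sigma)^*$, for $\sigma$ on the curve with outward unit normal $\nu$, and uses that they are positive. Let us compute. With $\psi=R(\sigma)h$, $X=X(\psi)$ and so on, identify $\mathbb C=\mathbb R^2$, so that $\nu\cdot w=\mathrm{Re}(\nu\bar w)$. Since $h=(\sigma-N)\psi$,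
$$\tfrac12\big((\nu R(\sigma)+\bar\nu R(\sigma)^*)h,h\big)=\mathrm{Re}\,\big[\nu\,(h,\psi)\big]=\mathrm{Re}\,\big[\nu\,((\sigma-N)\psi,\psi)\big]=\nu\cdot\big(\sigma|\psi|^2-(X,Y)\big). \tag{3.1}$$
On the upper half of the curve suppose that $\nu$ supports $\beta(N)$ at $\sigma$, that is, $\nu\cdot b\le\nu\cdot\sigma$ for $b\in\beta(N)$. Split
$$\nu\cdot\big(\sigma|\psi|^2-(X,Y)\big)=\nu\cdot\big(\sigma|\psi|^2-(X,|Z|)\big)+\nu_y\,(|Z|-Y). \tag{3.2}$$
The first term is $\ge0$ because $X+i|Z|\in|\psi|^2\beta(N)$. The second is $\ge0$ if $\nu_y\ge0$. If $\nu_y<0$, where $\beta(N)$ overhangs the real axis, positivity breaks. For $N=\mathrm{diag}(0,1+i)$ take $\sigma=\tau(1+i)+\varepsilon\nu$ with $0<\tau\le1$, $\nu=(1,-1)/\sqrt2$ and $\psi=(0,j)^T$. Then $N\psi=\psi(1-i)$, so $(X,Y)=(1,-1)$ and (3.1) equals $\varepsilon-\sqrt2<0$ for $\varepsilon<\sqrt2$.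

We therefore do not ask for positivity. We ask that the integral of the negative part over the curve be at most $C|h|^2$, with $C$ universal. What makes this possible is that, for $Y>0$,
$$|Z|-Y=\frac{|Z_\perp|^2}{|Z|+Y},$$
which is quadratic in $Z_\perp$. Put the right end of $\beta\cap\mathbb R$ (nearly) at $0$ and let $r=|\sigma|$. On the overhang we shall write $\psi=\omega+\chi$ so that $\langle\psi,N\psi\rangle=|\omega|^2\sigma+\mathfrak e$ with $|\mathfrak e|\lesssim|\omega|M_r+M_r^2/r$, where $M_r$ measures how much of $h$ lives at scale $r$ for $N$. As $\sigma\in\mathbb C$, only $\mathfrak e$ contributes to $Z_\perp$. When $|\omega|$ is large compared with $M_r/r$, the loss $|Z_\perp|^2/(|Z|+Y)$ is about $|\omega|^2M_r^2/(r|\omega|^2)=M_r^2/r$. A square function estimate $\int_0^\infty M_r^2\,dr/r\le C|h|^2$ then sums the losses. Both estimates come from one inequality (Lemma 5.1), proved by a degree argument on $S^3$. It is about operators whose numerical range misses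 the ray $[0,\infty)$.

## 4. Vectors with real form values, and convexity of $\beta(N)$

To place the real ends of the picture we need to know that $\beta(N)$ meets $\mathbb R$ and is convex. In dimension $1$ the first can fail: $N=i$.

**Lemma 4.1.** If $\dim_{\mathbb H}\mathcal H\ge2$, there is $h\ne0$ with $Z(h)=0$. Hence every $2$-dimensional subspace contains such an $h$.

*Proof.* Take orthonormal $e_1,e_2$ with $Ke_r=e_r\,iy_r$, $y_r\ge0$. If $y_1=y_2=0$ take $h=e_1$. Otherwise $h=e_1\sqrt{y_2}+e_2j\sqrt{y_1}\ne0$ and $Z(h)=y_1y_2(i+\bar jij)=0$, because $\bar jij=-i$. For a subspace apply this to the compression of $N$, whose $Z$ is the restriction of $Z$. $\square$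

**Proposition 4.2 (So–Thompson).** $\beta(N)$ is convex.

*Proof.* **Step 1: vertical sections of $\beta(N)$ are intervals.** It suffices that for real $x$ the set $S_x=\{|h|=1,\,X(h)=x\}$ is connected, since the section at $x$ is the image of $S_x$ under $|Z|$. Split $h=h_++h_0+h_-$ along the positive, null and negative spectral subspaces of $H-x$, and let $q_\pm(h_\pm)=\pm\langle h_\pm,(H-x)h_\pm\rangle$. Then $S_x=\{|h|=1,\ q_+(h_+)=q_-(h_-)\}$. If the positive or the negative subspace is $0$, then $h_+=h_-=0$ on $S_x$, so $S_x$ is the unit sphere of the null space: empty, or a sphere of dimension $\ge3$. Suppose both are nonzero. If $(h_+,h_-)\ne0$, then both $h_\pm$ are nonzero, and the normalised path $h_++\tau h_0+h_-$, $\tau$ from $1$ to $0$, joins $h$ inside $S_x$ to a point with $h_0=0$. The points of $S_x$ with $h_0=0$, rescaled so that $q_\pm=1$, form the product $\{q_+=1\}\times\{q_-=1\}$ of two connected ellipsoids. Finally a point $h=h_0$ is joined to points with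 $h_\pm\ne0$ by adding $\tau(h'_++h'_-)$ with $q_+(h'_+)=q_-(h'_-)>0$ and normalising. So $S_x$ is connected.

Now let $P_r=X_r+iy_r\in\beta(N)$ come from unit vectors $h_r$ ($r=1,2$), let $0<\tau<1$ and $X_\tau+iy_\tau=(1-\tau)P_1+\tau P_2$. If $X_1=X_2$, Step 1 suffices, so let $X_1<X_2$. By Step 1 it is enough to find vectors with $X=X_\tau$ and $|Z|\ge y_\tau$, respectively $|Z|\le y_\tau$.

**Step 2: a vector with $|Z|\ge y_\tau$.** Replacing $h_r$ by $h_ru_r$ we may assume $Z(h_r)=iy_r$. Then $P_r=(h_r,Nh_r)$ lies in the complex numerical range of $N$. By Toeplitz–Hausdorff there is a unit $k$ with $X(k)=X_\tau$ and $Y(k)=y_\tau$, so $|Z(k)|\ge y_\tau$.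

**Step 3: a vector $k\ne0$ with $X(k)=X_\tau|k|^2$ and $|Z(k)|\le y_\tau|k|^2$.** Let $\xi_1=\tau(X_2-X_1)=X_\tau-X_1$, $\xi_2=(1-\tau)(X_2-X_1)=X_2-X_\tau$, $H_0=H-X_\tau$ and $g_r=h_r\xi_r^{-1/2}$. Then $\langle g_1,H_0g_1\rangle=-1$, $\langle g_2,H_0g_2\rangle=1$, $|g_r|^2=1/\xi_r$, $|Z(g_r)|=y_r/\xi_r$. Choose a unit $u$ with $m=\langle g_1,Kg_2\rangle u$ real, and put $x'=\mathrm{Re}\langle g_1,H_0g_2\rangle u$, $z'=\mathrm{Re}\langle g_1,g_2\rangle u$. For real $\alpha,\gamma$ and $k=g_1\alpha+g_2u\gamma$ the cross term in $Z(k)$ is $\alpha\gamma(m-\overline m)=0$, because $\langle g_2,Kg_1\rangle=-\overline{\langle g_1,Kg_2\rangle}$. So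
$$\langle k,H_0k\rangle=-\alpha^2+\gamma^2+2\alpha\gamma x',\quad |Z(k)|\le\alpha^2\tfrac{y_1}{\xi_1}+\gamma^2\tfrac{y_2}{\xi_2},\quad |k|^2=\tfrac{\alpha^2}{\xi_1}+\tfrac{\gamma^2}{\xi_2}+2\alpha\gamma z'.$$
Let $g>0$ solve $g^2+2x'g-1=0$. For $(\alpha,\gamma)=(1,g)$ and $(g,-1)$ we get vectors $k_1,k_2$ with $\langle k_r,H_0k_r\rangle=0$. They are nonzero, since $g_1,g_2$ are $\mathbb H$-independent: $h_2=h_1q$ with $|q|=1$ would give $X_1=X_2$. On adding, the two terms with $z'$ cancel. Since $\frac{y_1}{\xi_1}+\frac{y_2}{\xi_2}=\frac{(1-\tau)y_1+\tau y_2}{\tau(1-\tau)(X_2-X_1)}=y_\tau\big(\frac1{\xi_1}+\frac1{\xi_2}\big)$,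
$$|Z(k_1)|+|Z(k_2)|\le(1+g^2)\,y_\tau\Big(\tfrac1{\xi_1}+\tfrac1{\xi_2}\Big)=y_\tau\,(|k_1|^2+|k_2|^2).$$
So one of $k_1,k_2$ works. $\square$

## 5. Operators whose numerical range misses $[0,\infty)$

In this section $W_{\mathbb H}(N)\cap[0,\infty)=\emptyset$, that is,
$$h\ne0,\ Z(h)=0\ \Longrightarrow\ X(h)<0. \tag{5.1}$$
Then $N$ is invertible, since $Nh=0$ gives $X(h)=Z(h)=0$. Also $N^*$ satisfies (5.1), because $\langle h,N^*h\rangle=X(h)-Z(h)$. Example: left multiplication by a quaternion that is non-real or negative.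

### 5.1 A degree argument on $S^3$

**Lemma 5.1.** Under (5.1), for all $h,k\in\mathcal H$,
$$|\langle h,Nk\rangle|\le2\big(|h||Nh||k||Nk|\big)^{1/2}+|Nh||k| .$$

To read it, say that $h$ has scale $\rho$ if $|Nh|=\rho|h|$. If $h$ has scale $\rho$ and $k$ has scale $\tau\ge\rho$, the trivial bound is $|\langle h,Nk\rangle|\le\tau|h||k|$. The lemma gives $3(\rho\tau)^{1/2}|h||k|$, a gain of $(\rho/\tau)^{1/2}$. So different scales of $N$ hardly interact.

*Proof.* Let $h,k\ne0$ and $m=\langle h,Nk\rangle$, and suppose the inequality fails. Put $\rho=\big(|k||Nk|/(|h||Nh|)\big)^{1/2}\in(0,\infty)$ and, for $u\in S^3\subset\mathbb H$,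
$$F(u)=\langle h\rho u+k,N(h\rho u+k)\rangle=\rho\bar um+\mathcal E(u),\qquad \mathcal E(u)=\rho^2\bar u\langle h,Nh\rangle u+\rho\langle k,Nh\rangle u+\langle k,Nk\rangle .$$
By the choice of $\rho$, $\rho^2|h||Nh|=|k||Nk|=\rho(|h||Nh||k||Nk|)^{1/2}$, so
$$|\mathcal E(u)|\le\rho\big(2(|h||Nh||k||Nk|)^{1/2}+|Nh||k|\big)<\rho|m| .$$
Hence $\rho\bar um+\tau\mathcal E(u)$, $0\le\tau\le1$, never vanishes, and $F$ is homotopic in $\mathbb H\setminus\{0\}$ to $u\mapsto\rho\bar um$. The latter, normalised, is a homeomorphism of $S^3$, so it has degree $\pm1$. Thus $F/|F|:S^3\to S^3$ has degree $\pm1$ and is onto, and some $F(u)$ is a positive real. Then $w=h\rho u+k$ satisfies $w\ne0$, $Z(w)=0$, $X(w)>0$, contradicting (5.1). $\square$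

### 5.2 At most one nonnegative eigenvalue of $H$

Under (5.1), $H$ has at most one eigenvalue $\ge0$, counted with quaternionic multiplicity. Otherwise $X\ge0$ on a $2$-dimensional subspace, and by Lemma 4.1 that subspace contains $h\ne0$ with $Z(h)=0$, contradicting (5.1).

If the largest eigenvalue $s$ of $H$ is positive, let $v$ be a unit eigenvector, unique up to a right unit factor. By (5.1) $Z(v)\ne0$, and after multiplying $v$ by a unit we have $Z(v)=it$ with $t=|Z(v)|>0$. Put
$$\theta=t/s,\qquad h_v=\langle v,h\rangle .$$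
The example $N=s+it$ on $\mathbb H$ has $v=1$, $\beta(N)=\{s+it\}$, and $\theta$ is the slope of this point. Here $r-N=-it$ at $r=s$, so $\|r(r-N)^{-1}\|=1/\theta$. Resolvent bounds along the positive ray therefore degenerate as $\theta\to0$, and we shall treat small and large $\theta$ differently.

**Lemma 5.2.** Assume (5.1) and $s>0$.
(a) If $\langle v,Kk\rangle=0$, then $|Z(k)|\le-\theta X(k)$.
(b) For all $h$: $\ X(h)\le-\frac2\theta\,\mathrm{Re}\big(\overline{h_v}\,i\,(Nh)_v\big)$.

*Proof.* (a) Let $k\ne0$. We cancel $Z(k)$ by adding a multiple of $v$. Since $\langle k,Kv\rangle=-\overline{\langle v,Kk\rangle}=0$, we have $Z(k+vp)=Z(k)+t\bar pip$ for $p\in\mathbb H$. Choose $p$ with $t\bar pip=-Z(k)$, so that $|p|^2=|Z(k)|/t$. As $-p$ also works, we may assume $\mathrm{Re}(\overline{k_v}p)\ge0$. The vector $k+vp$ is nonzero: if $k=-vp$, then $0=\langle v,Kk\rangle=-itp$ forces $p=0$ and $k=0$. Now (5.1) gives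
$$0\ge X(k+vp)=X(k)+2s\,\mathrm{Re}(\overline{k_v}p)+s|p|^2\ge X(k)+\tfrac st|Z(k)|.$$

(b) Let $p=-\frac it\langle v,Kh\rangle$, so $itp=\langle v,Kh\rangle$, and $k=h-vp$. Then $\langle v,Kk\rangle=\langle v,Kh\rangle-itp=0$, so $X(k)\le0$ by (a). As $k_v=h_v-p$,
$$X(h)=X(k)+2s\mathrm{Re}(\overline{k_v}p)+s|p|^2=X(k)+2s\mathrm{Re}(\overline{h_v}p)-s|p|^2\le2s\,\mathrm{Re}(\overline{h_v}p)=-\tfrac2\theta\mathrm{Re}\big(\overline{h_v}\,i\langle v,Kh\rangle\big).$$
Since $\langle v,Kh\rangle=(Nh)_v-sh_v$ and $\mathrm{Re}(\overline{h_v}ih_v)=0$, this is the claim. $\square$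

### 5.3 Small $\theta$: splitting off one eigenvalue

**Proposition 5.3.** Assume (5.1), $s>0$ and $\theta<1/8$. There is an $N$-invariant $\mathbb H$-subspace $\mathcal L$ with $X\le0$ on $\mathcal L$ and
$$\|f(N)\|\le2\sup_{E(N)}|f|+3\|f(N|_{\mathcal L})\|\qquad(f\in\mathbb C[z]),$$
the last term being absent if $\mathcal L=0$.

For $N=\mathrm{diag}(s+it,-1)$ with $s,t>0$, $\mathcal L$ is the second coordinate axis. The proof shows that for small $\theta$ the general case is a controlled perturbation of such a picture.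

*Proof.* **Step 1: $K$ is small relative to $H$.** In $\mathcal H=v\mathbb H\oplus v^\perp$ write
$$N=\begin{pmatrix}s+it&-w^*\\ w&-D+K'\end{pmatrix},\qquad w\in v^\perp,\quad w^*g=\langle w,g\rangle ,$$
with $D>0$ (only one eigenvalue of $H$ is $\ge0$) and $K'$ skew-Hermitian. For $g\in v^\perp$ put $a=-\frac itw^*g$ and $k=va+g$. Then $\langle v,Kk\rangle=ita-w^*g=0$, and Lemma 5.2(a) gives $s|a|^2-\langle g,Dg\rangle=X(k)\le0$, i.e. $|w^*g|^2\le\frac{t^2}s\langle g,Dg\rangle$. Writing $w=D^{1/2}\tilde w$, so that $w^*g=\langle\tilde w,D^{1/2}g\rangle$, we get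
$$|\tilde w|\le t/\sqrt s=\theta\sqrt s .$$
The cross terms $\langle k,Kva\rangle$ and $\langle va,Kk\rangle$ vanish, so $Z(g)=Z(k-va)=Z(k)+t\bar aia$. Using Lemma 5.2(a) again, and $\theta s=t$,
$$|Z(g)|\le\theta(\langle g,Dg\rangle-s|a|^2)+t|a|^2=\theta\langle g,Dg\rangle .$$
Hence $K'=D^{1/2}\tilde KD^{1/2}$ with $\tilde K$ skew-Hermitian and $|\langle g,\tilde Kg\rangle|\le\theta|g|^2$. By the spectral theorem $\|\tilde K\|\le\theta$. Altogether
$$K=|H|^{1/2}\mathcal K|H|^{1/2},\qquad\mathcal K=\begin{pmatrix}i\theta&-\tilde w^*/\sqrt s\\ \tilde w/\sqrt s&\tilde K\end{pmatrix}.$$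
All four blocks have norm $\le\theta$, so $\|\mathcal K\|\le2\theta$.

**Step 2: resolvent bound on the circle $|\lambda-s|=s/2$.** Work in the complex space. For such $\lambda$ let $T=\lambda-H$, a normal operator with eigenvalues $\lambda-s$ and $\lambda+d$, $d$ running over the eigenvalues of $D$. Choose a square root $T^{1/2}$ as a function of $H$ and put $S=|H|^{1/2}T^{-1/2}$. Since $\mathrm{Re}\,\lambda\ge s/2>0$, we have $|\lambda+d|\ge d+s/2$, so $\|S\|^2\le\max(2,\max_dd/|\lambda+d|)\le2$ and $\|T^{-1}\|\le2/s$. For $0\le\tau\le1$,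
$$\lambda-H-\tau K=T^{1/2}(1-\tau S\mathcal KS)T^{1/2},\qquad\|S\mathcal KS\|\le2\cdot2\theta=4\theta\le\tfrac12 .$$
So all these operators are invertible, and $\|(\lambda-N)^{-1}\|\le2\|T^{-1}\|\le4/s$.

**Step 3: the Riesz projection and the norm estimate.** Let $\Pi=\frac1{2\pi i}\oint_{|\lambda-s|=s/2}R(\lambda)\,d\lambda$. By Step 2, $\|\Pi\|\le\frac1{2\pi}\cdot\pi s\cdot\frac4s=2$. By continuity in $\tau$ its complex rank equals the one for $H$, which is $2$: the eigenvalue $s$ has quaternionic multiplicity one and $-d<0$ lies outside the disc. As the disc is symmetric under conjugation and $JR(\lambda)J^{-1}=R(\bar\lambda)$, $\Pi$ commutes with $J$. So $\Pi$ is $\mathbb H$-linear of quaternionic rank $1$, and $\mathrm{ran}\,\Pi=x_0\mathbb H$ with $|x_0|=1$. This line is $N$-invariant, $Nx_0=x_0q$, and replacing $x_0$ by $x_0u$ turns $q$ into $\bar uqu$; so we may assume $Nx_0=x_0\lambda_0$ with $\lambda_0\in\mathbb C$. Then $\lambda_0,\bar\lambda_0\in E(N)$. The sum $x_0\mathbb C\oplus x_0j\mathbb C$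 is orthogonal for $(\cdot,\cdot)$, and $N(x_0j)=x_0\lambda_0j=(x_0j)\bar\lambda_0$, so $f(N)$ acts on it as $f(\lambda_0)\oplus f(\bar\lambda_0)$. With $\mathcal L=\ker\Pi$, $f(N)=f(N)\Pi+f(N)(1-\Pi)$ and $\|1-\Pi\|\le3$, the norm estimate follows.

**Step 4: $X\le0$ on $\mathcal L$.** We describe $\mathcal L$ as an orthogonal complement. $\Pi^*$ is the Riesz projection of $N^*$ for the same disc and commutes with $J$. As before, $\mathrm{ran}\,\Pi^*=y\mathbb H$ with $y\ne0$, $N^*y=y\mu$, $|\mu-s|<s/2$, and $\mathcal L=(\mathrm{ran}\,\Pi^*)^\perp=\{h:\langle y,h\rangle=0\}$. Write $y=v\eta+D^{1/2}\hat g$. Since $N^*=H-K$, the $v^\perp$-component of $N^*y=y\mu$ reads $-w\eta-DD^{1/2}\hat g-K'D^{1/2}\hat g=D^{1/2}\hat g\mu$. Cancelling $D^{1/2}$,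
$$(D+\mu)\hat g+\tilde KD\hat g=-\tilde w\eta,\qquad\text{i.e.}\qquad\big(1+\tilde KD(D+\mu)^{-1}\big)(D+\mu)\hat g=-\tilde w\eta .$$
Since $\mathrm{Re}\,\mu>s/2$, $\|D(D+\mu)^{-1}\|\le1$ and $\|(D+\mu)^{-1}\|\le2/s$. Hence
$$|\hat g|\le\frac2s\cdot\frac{\theta\sqrt s}{1-\theta}|\eta|\le\frac{|\eta|}{\sqrt s},$$
because $2\theta\le1-\theta$. So $\eta\ne0$. For $h=vc+g'\in\mathcal L$ the equation $\langle y,h\rangle=0$ gives $|\eta||c|=|\langle\hat g,D^{1/2}g'\rangle|\le|\eta||D^{1/2}g'|/\sqrt s$, i.e. $X(h)=s|c|^2-|D^{1/2}g'|^2\le0$. $\square$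

### 5.4 Large $\theta$: a sector free of spectrum, and a square function

Now assume (5.1), $s>0$ and $\theta\ge1/8$. Put
$$\delta=\tfrac1{1026},\qquad c_0=\delta^{-1/2},\qquad\varphi_0=\tfrac12\sqrt\delta,\qquad\kappa=\tan\varphi_0 .$$

**Lemma 5.4.** For $r>0$: $|(r-N)h|^2\ge\delta(|Nh|^2+r^2|h|^2)$. Hence $r-N$ is invertible and $\|r(r-N)^{-1}\|,\|N(r-N)^{-1}\|\le c_0$. If $\sigma\in\mathbb C\setminus\{0\}$ and $|\arg\sigma|\le\varphi_0$, then $\sigma-N$ is invertible and $\|R(\sigma)\|\le2c_0/|\sigma|$.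

*Proof.* Put $e=Nh-hr$. As $(Nh)_v=e_v+h_vr$ and $\mathrm{Re}(\overline{h_v}ih_v)=0$, Lemma 5.2(b) gives $X(h)\le\frac2\theta|h||e|$. So
$$|e|^2=|Nh|^2+r^2|h|^2-2rX(h)\ge|Nh|^2+r^2|h|^2-\tfrac4\theta r|h||e|\ge|Nh|^2+\tfrac12r^2|h|^2-\tfrac8{\theta^2}|e|^2 .$$
Since $1+8/\theta^2\le513$, we get $513|e|^2\ge\frac12(|Nh|^2+r^2|h|^2)$. For complex $\sigma$ put $r=|\sigma|$. Then $|\sigma-r|\le r\varphi_0=\frac12\sqrt\delta\,r$, so $\|(\sigma-r)(r-N)^{-1}\|\le\frac12$, and a Neumann series for $\sigma-N=\big(1+(\sigma-r)(r-N)^{-1}\big)(r-N)$ gives the claim. $\square$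

For fixed $h$ put, for $\rho,r>0$,
$$Q_\rho=\rho N(\rho-N)^{-2},\qquad q_\rho=Q_\rho h,\qquad M_r=|q_r|+\int_0^\infty\min\big(\tfrac\rho r,\tfrac r\rho\big)^{1/2}|q_\rho|\,\tfrac{d\rho}\rho .$$
The vector $q_\rho$ is the part of $h$ at scale about $\rho$: on an eigenvector with eigenvalue $\lambda$, $Q_\rho$ acts as $\rho\lambda/(\rho-\lambda)^2$, which is $O(\min(\rho,1/\rho))$ for fixed $\lambda\notin[0,\infty)$. Since $N$ is invertible and $[0,\infty)\cap\sigma(N)=\emptyset$, also $\|Q_\rho\|=O(\min(\rho,1/\rho))$ with a constant depending on $N$. So the integrals below converge; what matters is that the final bounds are universal.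

**Lemma 5.5.** $\displaystyle\int_0^\infty M_r^2\,\frac{dr}r\le C|h|^2$ with $C$ universal.

*Proof.* **Step 1: reduction to $\int|q_\rho|^2d\rho/\rho$.** Recall Young's inequality on the group $((0,\infty),d\rho/\rho)$: convolution with an $L^1$ function $k$ has norm at most $\|k\|_1$ on $L^2$. The kernel $\min(\rho,1/\rho)^{1/2}$ has $L^1$-norm $2+2=4$. So it suffices to bound $\int|q_\rho|^2d\rho/\rho$.

**Step 2: $\mathcal T\mathcal T^*$.** This integral is $|\mathcal Th|^2$ for the bounded operator $\mathcal T:h\mapsto(Q_\rho h)_\rho$ from $\mathcal H$ to $L^2(\mathcal H;d\rho/\rho)$. Now $\|\mathcal T\|^2=\|\mathcal T\mathcal T^*\|$, and $(\mathcal T\mathcal T^*F)(\rho)=\int Q_\rho Q_\tau^*F(\tau)\,d\tau/\tau$. By Young's inequality again it suffices to show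
$$\|Q_\rho Q_\tau^*\|\le C\min\big(\tfrac\rho\tau,\tfrac\tau\rho\big)^{1/2}.$$

**Step 3: almost orthogonality.** As $(Q_\rho Q_\tau^*)^*=Q_\tau Q_\rho^*$, we may assume $\rho\le\tau$. Put $u=Q_\rho^*g$ and $k=\tau(\tau-N^*)^{-2}g'$, so $Q_\tau^*g'=N^*k$. The adjoint form of the bounds of Lemma 5.4 gives
$$|u|\le c_0^2|g|,\quad|N^*u|\le c_0^2\rho|g|,\quad|k|\le c_0^2|g'|/\tau,\quad|N^*k|\le c_0^2|g'| .$$
Lemma 5.1 applied to $N^*$ gives
$$|\langle g,Q_\rho Q_\tau^*g'\rangle|=|\langle u,N^*k\rangle|\le2c_0^4\big(\tfrac\rho\tau\big)^{1/2}|g||g'|+c_0^4\tfrac\rho\tau|g||g'|\le3c_0^4\big(\tfrac\rho\tau\big)^{1/2}|g||g'| .\ \square$$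

### 5.5 The quadratic form on resolvent vectors

**Lemma 5.6.** Assume (5.1), $s>0$, $\theta\ge1/8$. Let $\sigma\in\mathbb C\setminus(\sigma(N)\cup\{0\})$, $r=|\sigma|$, $\psi=R(\sigma)h$, and $\omega=R(\sigma)\tilde h$ with $\tilde h=q_r\frac{(r-\sigma)^2}{r\sigma}$. Then $|\tilde h|\le4|q_r|$ and
$$\langle\psi,N\psi\rangle=|\omega|^2\sigma+\mathfrak e,\qquad|\mathfrak e|\le C_1\big(|\omega|M_r+M_r^2/r\big),$$
with $C_1\ge1$ universal.

The vector $\tilde h$ is the part of $h$ at scale $r$, the only part on which $R(\sigma)$ can be uncontrolled.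

*Proof.* The bound on $\tilde h$ follows from $|r-\sigma|\le2r$.

**Step 1: decomposition of $\psi$.** Expanding, $\sigma(r-z)^2-z(r-\sigma)^2=\sigma r^2+\sigma z^2-zr^2-z\sigma^2=(\sigma-z)(r^2-\sigma z)$. Dividing by $\sigma(r-z)^2$,
$$1-\frac{rz}{(r-z)^2}\cdot\frac{(r-\sigma)^2}{r\sigma}=(\sigma-z)\,\frac{r^2\sigma^{-1}-z}{(r-z)^2}.$$
Put $z=N$ and apply to $h$: the left side gives $h-\tilde h$. Applying $R(\sigma)$ we get $\psi=\omega+\chi$, where
$$\chi=\chi_l\sigma^{-1}-\chi_h,\qquad\chi_l=r^2(r-N)^{-2}h,\quad\chi_h=N(r-N)^{-2}h=q_r/r,\quad N\chi_l=rq_r .$$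

**Step 2: $\chi_l$ collects scales below $r$, $\chi_h$ those above.** Let $k_\rho=(\rho-N)^{-1}q_\rho=\rho N(\rho-N)^{-3}h$, so
$$|k_\rho|\le c_0|q_\rho|/\rho,\qquad|Nk_\rho|\le c_0|q_\rho| . \tag{5.2}$$
We have $\frac d{d\rho}\rho^2(\rho-N)^{-2}h=2\rho(\rho-N)^{-3}\big((\rho-N)-\rho\big)h=-2k_\rho$ and $\frac d{d\rho}N(\rho-N)^{-2}h=-2k_\rho/\rho$. The first function vanishes at $\rho=0$, the second as $\rho\to\infty$. Therefore
$$\chi_l=-2\int_0^r\rho k_\rho\,\tfrac{d\rho}\rho,\qquad\chi_h=2\int_r^\infty k_\rho\,\tfrac{d\rho}\rho,\qquad N\chi_h=2\int_r^\infty Nk_\rho\,\tfrac{d\rho}\rho . \tag{5.3}$$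
In each of the next steps we either use the exact formulas for $\chi_h$ and $N\chi_l$, or insert (5.3) and estimate under the integral by Lemma 5.1.

**Step 3: the term $\langle\omega,N\omega\rangle$.** Since $N\omega=\omega\sigma-\tilde h$, $\langle\omega,N\omega\rangle=|\omega|^2\sigma-\langle\omega,\tilde h\rangle$ with $|\langle\omega,\tilde h\rangle|\le4|\omega||q_r|$. Put $\alpha=|\omega|+4|q_r|/r$. Then $|\omega|\le\alpha$ and $|N\omega|\le r\alpha$.

**Step 4: the term $\langle\omega,N\chi\rangle$.** It is at most $r^{-1}|\langle\omega,N\chi_l\rangle|+|\langle\omega,N\chi_h\rangle|$. The first part is $\le|\omega||q_r|$. For $\rho\ge r$, Lemma 5.1 and (5.2) give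
$$|\langle\omega,Nk_\rho\rangle|\le C\big(\alpha\cdot r\alpha\cdot|q_\rho|^2/\rho\big)^{1/2}+Cr\alpha|q_\rho|/\rho\le C\alpha(r/\rho)^{1/2}|q_\rho| ,$$
so $|\langle\omega,N\chi_h\rangle|\le C\alpha M_r$.

**Step 5: the term $\langle\chi,N\omega\rangle$.** First, $|\langle\chi_h,N\omega\rangle|\le\frac{|q_r|}r\cdot r\alpha=|q_r|\alpha$. For $\rho\le r$, Lemma 5.1 with $\rho k_\rho$ in the first place gives
$$|\langle\rho k_\rho,N\omega\rangle|\le C\big(\rho|q_\rho|^2\,r\alpha^2\big)^{1/2}+C\rho|q_\rho|\alpha\le C(\rho r)^{1/2}|q_\rho|\alpha ,$$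
so $r^{-1}|\langle\chi_l,N\omega\rangle|\le C\alpha M_r$.

**Step 6: the term $\langle\chi,N\chi\rangle$.** There are four pieces.

- $r^{-2}|\langle\chi_l,N\chi_l\rangle|$. For $\rho,\rho'\le r$ we claim $|\langle\rho k_\rho,N\rho'k_{\rho'}\rangle|\le C(\rho\rho')^{1/2}|q_\rho||q_{\rho'}|$. If $\rho\le\rho'$, Lemma 5.1 gives $C((\rho\rho')^{1/2}+\rho)|q_\rho||q_{\rho'}|$. If $\rho>\rho'$, the Cauchy–Schwarz bound is $C\rho'|q_\rho||q_{\rho'}|$. The total is at most $Cr^{-1}\big(\int_0^r(\rho/r)^{1/2}|q_\rho|\frac{d\rho}\rho\big)^2\le CM_r^2/r$.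
- $r^{-1}|\langle\chi_l,N\chi_h\rangle|$. For $\rho\le r\le\rho'$, Lemma 5.1 gives $|\langle\rho k_\rho,Nk_{\rho'}\rangle|\le C(\rho/\rho')^{1/2}|q_\rho||q_{\rho'}|$, and $(\rho/\rho')^{1/2}=(\rho/r)^{1/2}(r/\rho')^{1/2}$. The total is at most $CM_r^2/r$.
- $r^{-1}|\langle\chi_h,N\chi_l\rangle|\le r^{-1}\cdot\frac{|q_r|}r\cdot r|q_r|=|q_r|^2/r$.
- $|\langle\chi_h,N\chi_h\rangle|$. For $\rho,\rho'\ge r$ we claim $|\langle k_\rho,Nk_{\rho'}\rangle|\le C(\rho\rho')^{-1/2}|q_\rho||q_{\rho'}|$. If $\rho\le\rho'$ this is Lemma 5.1, whose last term is $\le C|q_\rho||q_{\rho'}|/\rho'$. If $\rho>\rho'$, the Cauchy–Schwarz bound is $C|q_\rho||q_{\rho'}|/\rho$. The total is at most $CM_r^2/r$.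

Since $|q_r|\le M_r$ and $\alpha M_r\le|\omega|M_r+4M_r^2/r$, adding Steps 3–6 proves the lemma. $\square$

## 6. Types of operators, and removal of the small-$\theta$ case

If $\dim\mathcal H=1$, there is a unit $x$ with $Nx=x\lambda$, $\lambda\in\mathbb C$; then $f(N)$ is $f(\lambda)\oplus f(\bar\lambda)$ and Theorem 2.2 holds with constant $1$. So let $A$ be an operator on a space of dimension $\ge2$, and $\beta_0=\beta(A)$. By Lemma 4.1 and Proposition 4.2, $\beta_0$ is compact and convex, and $\beta_0\cap\mathbb R=[a_0,b_0]\ne\emptyset$. Fix $\varepsilon>0$ and put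
$$B=\{z:\mathrm{Im}\,z\ge0,\ \mathrm{dist}(z,\beta_0)\le\varepsilon\},\qquad B\cap\mathbb R=[a,b],\qquad E_\varepsilon=B\cup\overline B .$$
Then $B$ is compact and convex, and $a<a_0\le b_0<b$. Fix intermediate points
$$a<a''<a'<a_0,\qquad b_0<b'<b''<b .$$

Let $\mathcal C$ be the class of operators $N$ (on finite-dimensional nonzero spaces) with $\beta(N)\subset\beta_0$. It contains $A$ and the restrictions of its members to nonzero invariant $\mathbb H$-subspaces. For $N\in\mathcal C$ the real points of $W_{\mathbb H}(N)$ lie in $[a_0,b_0]$, so both $N-b'$ and $a'-N$ satisfy (5.1) and Section 5 applies to them. With $s=\lambda_{\max}(H)-b'$ and, if $s>0$, $\theta$ computed for $N-b'$, say that $N$ has right type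

- $R_0$ if $s\le0$, i.e. $H\le b'$;
- $R_1$ if $s>0$ and $\theta\ge1/8$;
- $R_2$ if $s>0$ and $\theta<1/8$.

The left types $L_0,L_1,L_2$ are the right types of $-N$ with $-a'$ in place of $b'$; thus $L_0$ means $H\ge a'$. Types $R_0$ and $L_0$ pass to restrictions, because the Hermitian part of a restriction is a compression of $H$.

**Proposition 6.1.** There is a universal $C_3$ such that $\|f(N)\|\le C_3\sup_{E_\varepsilon}|f|$ for $f\in\mathbb C[z]$ and all $N\in\mathcal C$ with types in $\{R_0,R_1\}\times\{L_0,L_1\}$.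

**Proposition 6.1 implies Theorem 2.2.** We remove the types $R_2$ and $L_2$. If $N\in\mathcal C$ has type $R_2$, Proposition 5.3 for $N-b'$ and $f(\cdot+b')$ gives
$$\|f(N)\|\le2\sup_{E_\varepsilon}|f|+3\|f(N|_{\mathcal L})\|,$$
with $\mathcal L=0$ or $N|_{\mathcal L}\in\mathcal C$ of type $R_0$. Similarly, type $L_2$ leads to a restriction of type $L_0$, using $a'-N$ and $f(a'-\cdot)$. Start with $A$. A first step, if needed, produces type $R_0$ or $L_0$, which persists. If a second step is then needed, it concerns the other side and yields both $R_0$ and $L_0$. So after at most two steps we reach the zero space or an operator as in Proposition 6.1, and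
$$\|f(A)\|\le\big(2+3(2+3C_3)\big)\sup_{E_\varepsilon}|f|=(8+9C_3)\sup_{E_\varepsilon}|f| .$$
As $\varepsilon\to0$ the compact sets $E_\varepsilon$ decrease to $E(A)$, so $\sup_{E_\varepsilon}|f|\to\sup_{E(A)}|f|$. $\square$

Sections 7–9 prove Proposition 6.1. Fix $N\in\mathcal C$ with types in $\{R_0,R_1\}\times\{L_0,L_1\}$.

## 7. The integration domain

We trim $B$ near its real ends, so that the domain stays inside $E_\varepsilon$ and its boundary avoids the places where $R(\sigma)$ is out of control. Let $G^+$ be the intersection of $B$ with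

- $\{x\le b''\}$ for type $R_0$, or $\{y\ge\kappa(x-b')\}$ for type $R_1$;
- $\{x\ge a''\}$ for type $L_0$, or $\{y\ge\kappa(a'-x)\}$ for type $L_1$.

Put $G=G^+\cup\overline{G^+}\subset E_\varepsilon$ and $\Omega=\mathrm{int}\,G$. The boundary lines of these half-planes are called cuts. For type $R_1$ the cut leaves $b'$ upwards along the edge of the sector of Lemma 5.4.

**Lemma 7.1.** (a) $G^+$ is compact and convex with non-empty interior, $G^+\cap\mathbb R=[x_-,x_+]\supset[a',b']$, and $(x_-,x_+)\subset\Omega$. The boundary $\partial G$ is a rectifiable Jordan curve, formed by the arc $\partial G^+\setminus(x_-,x_+)$, which meets $\mathbb R$ only in $x_\pm$, and its conjugate.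
(b) $\sigma(N)\subset\Omega$.
(c) Fix $z_0\in(x_-,x_+)$. Then $z_0+\rho(G-z_0)\subset\Omega$ for $0<\rho<1$.

*Proof.* (a) $G^+$ is an intersection of compact or closed convex sets. All cuts respect $[a',b']\subset[a,b]$, and $G^+$ contains small upper half-discs about points of $[a_0,b_0]\subset(a',b')$. By convexity $G^+$ contains a triangle with base $[x_-,x_+]$, and $\overline{G^+}$ the reflected one, so $(x_-,x_+)\subset\Omega$. The rest follows, since $\partial G^+$ is a rectifiable Jordan curve and $G\cap\mathbb R=[x_-,x_+]$.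

(b) By symmetry let $\lambda\in\sigma(N)$ with $\mathrm{Im}\,\lambda\ge0$. Then $\lambda\in\beta(N)\subset\beta_0$. In case $R_0$, $\mathrm{Re}\,\lambda=X(h)\le b'<b''$ for a unit eigenvector $h$. In case $R_1$, $\lambda\ne b'$ since $b'\notin W_{\mathbb H}(N)$, and by Lemma 5.4 for $N-b'$ the number $\lambda-b'$ is not in the sector $|\arg|\le\varphi_0$. As $\mathrm{Im}\,\lambda\ge0$, this means $\mathrm{Im}\,\lambda>\kappa(\mathrm{Re}\,\lambda-b')$. The left side is the same. So $\lambda$ satisfies all cut inequalities strictly. Since $B$ contains the $\varepsilon$-neighbourhood of $\lambda$ in the closed upper half-plane, $G$ contains a neighbourhood of $\lambda$.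

(c) For real $z\in G$ this follows from $(x_-,x_+)\subset\Omega$. By symmetry let $z\in G^+$ be non-real. If a point of the open segment $(z_0,z)$ were in $\partial G^+$, a support line of $G^+$ there would contain $z_0$ and $z$. As $z_0$ is interior to $[x_-,x_+]\subset G^+$, this line would be $\mathbb R$, a contradiction. So the segment lies in $\mathrm{int}\,G^+\subset\Omega$. $\square$

## 8. The negative part of the boundary kernel

Orient $\partial G$ positively. At almost every $\sigma\in\partial G$ let $\nu$ be the outward unit normal, so $d\sigma=i\nu\,ds$, and put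
$$\mu(\sigma)=\tfrac1{2\pi}\big(\nu R(\sigma)+\bar\nu R(\sigma)^*\big),\qquad\mu\,ds=\tfrac1{2\pi i}\big(R\,d\sigma-R^*d\bar\sigma\big),\qquad\int_{\partial G}\mu\,ds=2I .$$
The last formula holds because $\frac1{2\pi i}\int_{\partial G}R\,d\sigma=I$ by Lemma 7.1(b). With $\psi=R(\sigma)h$, $X=X(\psi)$ and so on, (3.1) reads
$$\pi(\mu h,h)=\nu\cdot\big(\sigma|\psi|^2-(X,Y)\big)=:\mathcal N(\sigma,h). \tag{8.1}$$
Write $t_-=\max(-t,0)$.

**Lemma 8.1.** $\displaystyle\int_{\partial G}\mathcal N(\sigma,h)_-\,ds\le C|h|^2$, with $C$ universal.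

*Proof.* **Step 1: only the upper arc matters.** We have $R(\bar\sigma)(hj)=(R(\sigma)h)j=\psi j$, and $X(\psi j)=X(\psi)$, $Y(\psi j)=-Y(\psi)$. The normal at $\bar\sigma$ is $\bar\nu$. So $\mathcal N(\bar\sigma,hj)=\mathcal N(\sigma,h)$, and as $|hj|=|h|$ it suffices to treat the arc with $y=\mathrm{Im}\,\sigma>0$. There we use $X+i|Z|\in|\psi|^2\beta_0\subset|\psi|^2B$.

**Step 2: the kinds of boundary points.** Exclude the countably many points where $\partial G^+$ has no unique normal. If $\sigma$ lies on a cut, the corresponding half-plane supports $G^+$ at $\sigma$ and $\nu$ is its normal. Otherwise $G^+=B$ near $\sigma$, so $\sigma\in\partial B$ and $\nu$ supports $B$ at $\sigma$ (locally, hence by convexity globally). So one of the following holds.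

- (i) $\sigma$ is on no cut, and $\nu_y\ge0$. By (3.2), $\mathcal N=\nu\cdot(\sigma|\psi|^2-(X,|Z|))+\nu_y(|Z|-Y)\ge0$.
- (ii) $\sigma$ is on a vertical cut. For $R_0$: $\nu=(1,0)$ and $\mathcal N=b''|\psi|^2-X\ge0$, as $H\le b'$. Similarly for $L_0$.
- (iii) $\sigma$ is on no cut, and $\nu_y<0$. From $\nu\cdot(b-\sigma)\le0$ we get $\nu_x(b-x)+|\nu_y|y\le0$, so $\nu_x\ne0$. If $\nu_x>0$, then $x-b\ge|\nu_y|y/\nu_x>0$, so $x>b>b''$ and the right type must be $R_1$. If $\nu_x<0$, the same with $a$ gives $x<a$, and the left type is $L_1$.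
- (iv) $\sigma$ is on a ray cut $y=\kappa(x-b')$ (type $R_1$) or $y=\kappa(a'-x)$ (type $L_1$).

Only (iii) and (iv) can contribute to $\mathcal N_-$. Call the points of kind (iii) with $\nu_x>0$ and those on the first ray in (iv) the right pieces, and the others the left pieces.

**Step 3: left pieces reduce to right pieces.** Replace $N$ by $N'=-N$, $\sigma$ by $-\bar\sigma$ and $h$ by $hj$. Then $(-\bar\sigma-N')^{-1}(hj)=-R(\bar\sigma)(hj)=-\psi j$, and for $N'$ the pair $(X,Y)$ becomes $(-X,Y)$. Everything is reflected by $(x,y)\mapsto(-x,y)$, $\mathcal N$ is unchanged, and left and right are exchanged. So let $N$ be of type $R_1$ and consider the right pieces. Translate so that $b'=0$: $\sigma$ and $N$ change by the same real number, so $\psi$ and $\mathcal N$ do not change. Now Sections 5.4 and 5.5 apply to $N$. Put $r=|\sigma|>0$ and take $\omega,\mathfrak e,M_r,C_1$ from Lemma 5.6; note $\sigma\notin\sigma(N)$ by Lemma 7.1(b).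

**Step 4: $\mathcal N\ge-CM_r^2/r$ in case (iii), $\nu_x>0$.** Here $x>0$ and $y\ge\kappa x$, so $\arg\sigma\ge\varphi_0$ and $y\ge r\sin\varphi_0$. Also $\nu\cdot\sigma\ge0$, because $0=b'\in B$. As in (i), $\mathcal N\ge-|\nu_y|(|Z|-Y)\ge-(|Z|-Y)$. Let $\Lambda=4C_1$.

Suppose first $y|\omega|\ge\Lambda M_r$ and $\omega\ne0$. Then $M_r/r\le M_r/y\le|\omega|/\Lambda$, so $|\mathfrak e|\le2C_1|\omega|M_r\le\frac12y|\omega|^2$. Since $X+Z=|\omega|^2\sigma+\mathfrak e$ and $\sigma\in\mathbb C$, we get $Y\ge\frac12y|\omega|^2$ and $|Z_\perp|\le|\mathfrak e|\le2C_1|\omega|M_r$. Hence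
$$|Z|-Y=\frac{|Z_\perp|^2}{|Z|+Y}\le\frac{4C_1^2|\omega|^2M_r^2}{y|\omega|^2}\le C\frac{M_r^2}r .$$
If $\omega=0$ and $y|\omega|\ge\Lambda M_r$, then $M_r=0$ and $\mathfrak e=0$, so $\langle\psi,N\psi\rangle=0$ and $\mathcal N=(\nu\cdot\sigma)|\psi|^2\ge0$.

If $y|\omega|<\Lambda M_r$, then $|\omega|\le CM_r/r$ and by (8.1)
$$\mathcal N\ge(\nu\cdot\sigma)|\psi|^2-|\langle\psi,N\psi\rangle|\ge-(r|\omega|^2+|\mathfrak e|)\ge-C\frac{M_r^2}r .$$

**Step 5: $\mathcal N\ge-CM_r^2/r$ in case (iv).** Here $\nu=(\sin\varphi_0,-\cos\varphi_0)$, $\arg\sigma=\varphi_0$ and $\nu\cdot\sigma=0$. By Lemma 5.4, $|\omega|=|R(\sigma)\tilde h|\le\frac{2c_0}r\cdot4|q_r|\le CM_r/r$. Conclude as in the last case of Step 4.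

**Step 6: integration in the variable $r$.** Parametrise the convex curve $\partial G^+$ counterclockwise by arc length, starting at $x_+$. Its tangent angle is nondecreasing with values in $[0,2\pi]$, and the normal angle is the tangent angle minus $\frac\pi2$. So the points with normal in the open fourth quadrant, i.e. tangent angle in $(0,\frac\pi2)$, form up to null sets a single sub-arc $\Gamma$. The right pieces together are exactly $\Gamma$, up to null sets: their normals are in the open fourth quadrant, while normals of kind (i) have $\nu_y\ge0$, the vertical cuts have normals $(\pm1,0)$, the left pieces have $\nu_x<0$, and the real segment has normal $(0,-1)$.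

Along $\Gamma$ the modulus $r=|\sigma|$ increases at a definite rate. On points of kind (iv), $dr/ds=1$. On points of kind (iii) the unit tangent is $i\nu=(|\nu_y|,\nu_x)$, and $\nu\cdot\sigma=\nu_xx-|\nu_y|y\ge0$ says that its slope is at least $y/x$. So its angle with $\sigma$ lies in $[0,\frac\pi2-\arg\sigma)\subset[0,\frac\pi2-\varphi_0]$, and $dr/ds\ge\sin\varphi_0$. Hence $r$ is Lipschitz and strictly increasing along $\Gamma$ with $ds\le dr/\sin\varphi_0$. By Steps 4 and 5 and Lemma 5.5,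
$$\int_\Gamma\mathcal N_-\,ds\le C\int_0^\infty M_r^2\,\frac{dr}r\le C|h|^2 .$$
The left pieces and the lower arc follow by Steps 3 and 1. $\square$

## 9. From the kernel to the norm of $p(N)$

What remains is the Crouzeix–Palencia argument in the form of Ransford–Schwenninger, with $G$ non-convex and the kernel almost positive. Let
$$\Xi=\sup\{\|p(N)\|:p\in\mathbb C[z],\ |p|\le1\text{ on }G\}\ge1 .$$
It is finite, because $p(N)=\frac1{2\pi i}\int_{\partial G}pR\,d\sigma$ and $\sigma(N)\subset\Omega$. Let $p$ be such a polynomial and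
$$g(z)=\frac1{2\pi i}\int_{\partial G}\frac{\overline{p(\sigma)}}{\sigma-z}\,d\sigma\qquad(z\in\Omega).$$

**Step 1: $|g|\le9$ on $\Omega$.** Conjugating Cauchy's formula for $p$ gives $\frac1{2\pi i}\int_{\partial G}\overline p\,\frac{d\bar\sigma}{\bar\sigma-\bar z}=-\overline{p(z)}$. As $\frac{d\sigma}{\sigma-z}-\frac{d\bar\sigma}{\bar\sigma-\bar z}=2i\,d\arg(\sigma-z)$,
$$g(z)=\frac1\pi\int_{\partial G}\overline p\,d\arg(\sigma-z)-\overline{p(z)} .$$
By Banach's indicatrix theorem the total variation of a continuous branch of $\arg(\sigma-z)$ along $\partial G$ is $\int_0^{2\pi}\#\{\sigma\in\partial G:\arg(\sigma-z)\equiv\varphi\}\,d\varphi$. A half-line meets each of the convex curves $\partial G^+$, $\overline{\partial G^+}$ in at most two points unless it contains a boundary segment: if three boundary points are collinear, a support line at the middle one contains the other two. These curves contain at most countably many maximal segments, so this exception occurs for at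 most countably many $\varphi$. Hence the variation is at most $2\pi\cdot4$, and $|g|\le8+1=9$.

**Step 2: $p(N)+g(N)^*=\int_{\partial G}p\,\mu\,ds$.** Let $\gamma$ consist of small circles about the eigenvalues of $N$, with disjoint closed discs in $\Omega$. By Fubini,
$$g(N)=\frac1{2\pi i}\int_\gamma g(z)R(z)\,dz=\frac1{2\pi i}\int_{\partial G}\overline{p(\sigma)}\Big[\frac1{2\pi i}\int_\gamma\frac{R(z)}{\sigma-z}\,dz\Big]d\sigma=\frac1{2\pi i}\int_{\partial G}\overline p\,R\,d\sigma ,$$
the bracket being $R(\sigma)$ because $\sigma\in\partial G$ is outside the circles. Taking adjoints, $g(N)^*=-\frac1{2\pi i}\int_{\partial G}p\,R^*\,d\bar\sigma$, and adding $p(N)=\frac1{2\pi i}\int_{\partial G}pR\,d\sigma$ gives the claim. Call this operator $L$.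

**Step 3: $\|L\|\le C_L$ with $C_L$ universal.** By Lemma 8.1 and (8.1), $\int_{\partial G}(\mu h,h)_-\,ds\le C_2|h|^2$ with $C_2$ universal. Since $|p|\le1$ on $\partial G$ and $(\mu h,h)$ is real,
$$|(Lh,h)|\le\int_{\partial G}|(\mu h,h)|\,ds=\int_{\partial G}(\mu h,h)\,ds+2\int_{\partial G}(\mu h,h)_-\,ds\le(2+2C_2)|h|^2 .$$
The norm of an operator on a complex Hilbert space is at most twice its numerical radius, so $\|L\|\le C_L:=4(1+C_2)$.

**Step 4: $\|(pgp)(N)\|\le9\,\Xi$.** The function $g$ is only defined on $\Omega$, so we approximate. For $0<\rho<1$ put $g_\rho(z)=g(z_0+\rho(z-z_0))$. By Lemma 7.1(c) it is holomorphic in a neighbourhood of $G$, and $|g_\rho|\le9$ on $G$. The compact set $G$ is star-shaped about $z_0$, so its complement is connected, and by Runge's theorem there are polynomials $P_n\to g_\rho$ uniformly on $G$. Since $G$ is a neighbourhood of $\sigma(N)$, $P_n(N)\to g_\rho(N)$. By definition of $\Xi$, $\|(pP_np)(N)\|\le\Xi\sup_G|P_n|$. Let $n\to\infty$,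 then $\rho\to1$, using that $g_\rho\to g$ locally uniformly in $\Omega$.

**Step 5: end of the proof.** Let $T=p(N)$ and $S=g(N)$, so $T^*=L^*-S$ by Step 2. Then
$$TT^*TT^*=TL^*TT^*-(TST)T^*,\qquad TST=(pgp)(N) .$$
Since $\|TT^*TT^*\|=\|T\|^4$, Steps 3 and 4 give
$$\|T\|^4\le C_L\|T\|^3+9\,\Xi\,\|T\| .$$
Dividing by $\|T\|$ and letting $\|T\|\to\Xi$ we obtain $\Xi^3\le C_L\Xi^2+9\Xi$, i.e. $\Xi^2\le C_L\Xi+9$, so $\Xi\le C_L+3=:C_3$, which is universal. As $G\subset E_\varepsilon$, $\|f(N)\|\le C_3\sup_{E_\varepsilon}|f|$ for all $f\in\mathbb C[z]$. This proves Proposition 6.1, hence Theorem 2.2 and Theorem 1.1. $\blacksquare$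

## 10. The lower bound 2, and bounded operators in infinite dimensions

The nilpotent matrix of Section 1 with $f(z)=z$ shows that both constants are at least $2$: there $\|A\|=1$, while $|z|\le\frac12$ on $W_{\mathbb H}(A)\supset E(A)$. So $R_{\mathbb H}\ge2$ and $C_*\ge2$.

Theorem 2.2 holds, with the same $C_*$, for every bounded right-linear operator $N$ on any right quaternionic Hilbert space, with $E(N)=W_{\mathbb H}(N)\cap\mathbb C$. Given $h\ne0$ and $\deg f\le n$, let $P$ be the orthogonal projection onto $\mathcal S=\mathrm{span}_{\mathbb H}\{h,Nh,\dots,N^nh\}$ and $N_{\mathcal S}=PN|_{\mathcal S}$. By induction $N_{\mathcal S}^kh=PN(N^{k-1}h)=N^kh$ for $1\le k\le n$. So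
$$|f(N)h|=|f(N_{\mathcal S})h|\le C_*\sup_{E(N_{\mathcal S})}|f|\,|h| ,$$
and $E(N_{\mathcal S})\subset E(N)$, because $\langle g,N_{\mathcal S}g\rangle=\langle g,Ng\rangle$ for $g\in\mathcal S$.
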